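# Integrality in $K_1$ of a localized Iwasawa algebra is not detected by representations

## 1. Power series in one variable and their values on the open disc

Fix a prime $p$. Throughout, $O$ is the ring of integers of a finite extension $L$ of $\mathbb{Q}_p$, and $\pi$ is a uniformizer of $O$. Take a fraction of two power series over $O$ and suppose that it has no pole at any point of the open unit disc. Is it a power series, up to a power of $p$? The answer is yes, and the tool is the following textbook theorem, which we shall use over more general coefficient rings later.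

**Weierstrass theorem.** Let $B$ be a complete Noetherian local ring with maximal ideal $\mathfrak m_B$, and let $s\in B[[T]]$ have a coefficient outside $\mathfrak m_B$; let $N$ be the index of the first such coefficient. Every $f\in B[[T]]$ can be written in exactly one way as $f=qs+\tau$ with $q\in B[[T]]$, $\tau\in B[T]$, $\deg\tau<N$. Moreover $s=uP$ with $u\in B[[T]]^\times$ and $P$ a distinguished polynomial of degree $N$, that is, monic with all lower coefficients in $\mathfrak m_B$.

For $B=O$ this shows that each non-zero $g\in\mathrm{Frac}\,O[[T]]$ can be written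
$$g=\pi^k\,u\,\frac{P_1}{P_2},\qquad k\in\mathbb Z,\ u\in O[[T]]^\times,\ P_1,P_2 \text{ coprime distinguished polynomials.}\tag{1}$$
For $x$ in the maximal ideal of $O'$, where $O'\supset O$ is the ring of integers of a finite extension of $L$, the value $g(x)$ is defined when $P_2(x)\neq0$. We put $g(x)=\infty$ when $P_2(x)=0$. Below, "all $x$" means all such $x$ and all such $O'$.

**Proposition 1.** Let $g\in\mathrm{Frac}\,O[[T]]$ be non-zero.

1. If $g(x)\ne\infty$ for all $x$, then $g\in O[[T]][\tfrac1p]$.
2. If $g(x)$ is finite and integral for all $x$, then $g\in O[[T]]$.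
3. If $g(x)\neq0,\infty$ for all $x$, then $g\in O[[T]][\tfrac1p]^\times$.
4. If $g(x)$ is finite and an integral unit for all $x$, then $g\in O[[T]]^\times$.

**Proof.** Use (1). The roots of a distinguished polynomial lie in maximal ideals of rings $O'$, so in part 1 the polynomial $P_2$ has no root at all. Hence $P_2=1$ and $g=\pi^kuP_1\in O[[T]][\frac1p]$. In part 2 we have in addition $|\pi^k||P_1(x)|\le1$ for all $x$. If $|x|$ is larger than the absolute value of every root of $P_1$, then $|P_1(x)|=|x|^{\deg P_1}$, and this tends to $1$ as $|x|\to1$. So $|\pi^k|\le1$, that is $k\ge0$, and $g\in O[[T]]$. Parts 3 and 4 follow by applying parts 1 and 2 to $g$ and $g^{-1}$. $\blacksquare$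

The question of this lecture replaces $\mathbb{Z}_p[[T]]$, the Iwasawa algebra of $\mathbb{Z}_p$, by the Iwasawa algebra of a $p$-adic Lie group, and the points $x$ by representations of the group. We set this up, prove that all is well for abelian groups, and then see what changes.

## 2. The rings $R_1\subset R_2\subset R_3$ and a conjecture in four cases

Let $G$ be a compact $p$-adic Lie group with a closed normal subgroup $H$ such that $\Gamma:=G/H\cong\mathbb{Z}_p$. The Iwasawa algebra is
$$\Lambda(G)=\mathbb{Z}_p[[G]]=\varprojlim_U\mathbb{Z}_p[G/U]$$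
($U$ running over the open normal subgroups), and similarly for $\Lambda(H)$. For instance $\Lambda(\mathbb{Z}_p)=\mathbb{Z}_p[[T]]$, a topological generator being $1+T$.

**Definition (the sets $S$ and $S^*$).** Put
$$S=\{f\in\Lambda(G):\ \Lambda(G)/\Lambda(G)f\text{ is finitely generated as a left }\Lambda(H)\text{-module}\},\qquad S^*=\bigcup_{n\ge0}p^nS .$$

*Example.* Let $G=\mathbb{Z}_p^2$ with $\Lambda(G)=\mathbb{Z}_p[[X,T]]$ and $\Lambda(H)=\mathbb{Z}_p[[X]]$. Then $T\in S$, because $\Lambda(G)/(T)=\mathbb{Z}_p[[X]]$. But $X\notin S$, because on $\Lambda(G)/(X)=\mathbb{Z}_p[[T]]$ the ring $\Lambda(H)$ acts through $\mathbb{Z}_p$. Also $p\notin S$, because $\mathbb{F}_p[[X,T]]$ is not finitely generated over $\mathbb{Z}_p[[X]]$. However $1\in S$, so $p\in S^*$.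

It is known that $S^*$ is a multiplicatively closed left and right Ore set of non-zero divisors in $\Lambda(G)$. So there is a localization $\Lambda(G)_{S^*}$: a ring containing $\Lambda(G)$ in which every $s\in S^*$ is invertible, every element is of the form $s^{-1}f$, and finitely many elements have a common left denominator $s\in S^*$. The left Ore condition says: for $f\in\Lambda(G)$ and $t\in S^*$ there are $x\in S^*$, $y\in\Lambda(G)$ with $xf=yt$. Put
$$R_1=\Lambda(G),\qquad R_2=\Lambda(G)[\tfrac1p],\qquad R_3=\Lambda(G)_{S^*},\qquad R_1\subset R_2\subset R_3 .$$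

Recall that $K_1(R)$ is the abelianization of $GL(R)=\bigcup_nGL_n(R)$, where $GL_n(R)\subset GL_{n+1}(R)$ by $A\mapsto A\oplus1$. Let $\alpha:R_3^\times\to K_1(R_3)$ be the canonical map; it is known that $\alpha$ is surjective. For a field $Q$, the determinant identifies $K_1(M_n(Q))$ with $Q^\times$.

Write $A_1=\Lambda_O(\Gamma)=O[[\Gamma]]$, $A_2=A_1[\frac1p]$, and let $Q_O(\Gamma)$ be the fraction field of $\Lambda_O(\Gamma)$. Let $\mathfrak R(G)$ be the set of all continuous representations $\rho:G\to GL_n(O)$ ($n\ge1$, $O$ running over the rings of integers of all finite extensions of $\mathbb{Q}_p$), and $\mathfrak A(G)\subset\mathfrak R(G)$ the subset of Artin representations, those with finite image. For $\rho\in\mathfrak R(G)$ the continuous ring homomorphism $\Lambda(G)\to M_n(\Lambda_O(\Gamma))$, $\sigma\mapsto\rho(\sigma)\bar\sigma$ ($\bar\sigma$ the image of $\sigma\in G$ in $\Gamma$), extends to $R_3\to M_n(Q_O(\Gamma))$ and induces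
$$\Phi'_\rho:K_1(R_3)\to K_1(M_n(Q_O(\Gamma)))=Q_O(\Gamma)^\times .$$
So $\Phi'_\rho(\alpha(f))$ is the determinant of the image of $f$. Let $\varphi:\Lambda_O(\Gamma)\to O$ be the augmentation, with kernel $\mathfrak p$. It extends to $\varphi:\Lambda_O(\Gamma)_{\mathfrak p}\to L$, and we set $\varphi(x)=\infty$ for $x\in Q_O(\Gamma)\setminus\Lambda_O(\Gamma)_{\mathfrak p}$. Finally $\xi(\rho)=\varphi(\Phi'_\rho(\xi))\in L\cup\{\infty\}$.

The following conjecture is from J. Coates, T. Fukaya, K. Kato, R. Sujatha, O. Venjakob, "The GL_2 main conjecture for elliptic curves without complex multiplication", arXiv:math/0404297 (2004). "For all $\rho$" means for all $\rho\in\mathfrak R(G)$, "for all Artin $\rho$" means for all $\rho\in\mathfrak A(G)$, and $O,A_1,A_2$ refer to the coefficients of the $\rho$ in question.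

**Conjecture.** Assume that $G$ has no element of order $p$. In each of the following cases, (a), (b), (c), (d) are equivalent for any $\xi\in K_1(R_3)$.

* Case 1. (a) $\xi\in\alpha(R_2\cap R_3^\times)$; (b) $\xi(\rho)\neq\infty$ for all $\rho$; (c) $\Phi'_\rho(\xi)\in A_2$ for all $\rho$; (d) $\Phi'_\rho(\xi)\in A_2$ for all Artin $\rho$.
* Case 2. (a) $\xi\in\alpha(R_1\cap R_3^\times)$; (b) $\xi(\rho)$ is finite and in $O$ for all $\rho$; (c) $\Phi'_\rho(\xi)\in A_1$ for all $\rho$; (d) $\Phi'_\rho(\xi)\in A_1$ for all Artin $\rho$.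
* Case 3. (a) $\xi\in\alpha(R_2^\times)$; (b) $\xi(\rho)\neq0,\infty$ for all $\rho$; (c) $\Phi'_\rho(\xi)\in A_2^\times$ for all $\rho$; (d) $\Phi'_\rho(\xi)\in A_2^\times$ for all Artin $\rho$.
* Case 4. (a) $\xi\in\alpha(R_1^\times)$; (b) $\xi(\rho)$ is finite and in $O^\times$ for all $\rho$; (c) $\Phi'_\rho(\xi)\in A_1^\times$ for all $\rho$; (d) $\Phi'_\rho(\xi)\in A_1^\times$ for all Artin $\rho$.

If $G=\Gamma$, then $R_3=\mathrm{Frac}\,\mathbb{Z}_p[[T]]$, $\xi$ is a non-zero fraction $g$, and $\Phi'_\rho(\xi)=g$ for $\rho$ trivial. So (a), (c), (d) visibly agree, and (b) joins them by Proposition 1 once we know that the characters of $\Gamma$ give the values $g(x)$. That is the first step below, and it works for every $G$.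

**Proposition 2.** (i) For every $G$, in each case, (a)$\Rightarrow$(b)$\Leftrightarrow$(c)$\Rightarrow$(d). (ii) If $G$ is abelian without elements of order $p$, then (a)–(d) are equivalent in each case.

## 3. Twisting by characters of $\Gamma$: proof of Proposition 2(i)

**Step 1: (a)$\Rightarrow$(c)$\Rightarrow$(b), (d).** This step is pure functoriality. The ring $R_1$ maps into $M_n(A_1)$ and $R_2$ into $M_n(A_2)$. If $\xi=\alpha(f)$ with $f$ as in (a), then $\Phi'_\rho(\xi)$ is the determinant of a matrix over $A_2$, over $A_1$, of an invertible matrix over $A_2$, or of an invertible matrix over $A_1$, in Cases 1, 2, 3, 4. This is (c). Clearly (c)$\Rightarrow$(d). Since $p\notin\mathfrak p$, we have $A_2\subset\Lambda_O(\Gamma)_{\mathfrak p}$, and $\varphi$ maps $A_2$ to $L$, $A_1$ to $O$, $A_2^\times$ to $L^\times$, $A_1^\times$ to $O^\times$. So (c)$\Rightarrow$(b).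

**Step 2: (b)$\Rightarrow$(c).** This step turns twists into points of the disc. Fix $\rho$, let $g=\Phi'_\rho(\xi)$, let $t$ be a topological generator of $\Gamma$ and write $t=1+T$. For $x$ in the maximal ideal of $O'\supset O$ there is a continuous character $\chi:\Gamma\to O'^\times$ with $\chi(t)=1+x$. Let $\tau_\chi$ be the continuous $O'$-algebra automorphism $s\mapsto\chi(s)s$ ($s\in\Gamma$) of $\Lambda_{O'}(\Gamma)$, extended to fraction fields. The homomorphism $\sigma\mapsto\rho(\sigma)\chi(\bar\sigma)\bar\sigma$ attached to $\rho\otimes\chi$ is $\tau_\chi$ applied to the homomorphism attached to $\rho$. The two agree on $G$, hence on $\Lambda(G)$ by continuity, hence on the localization $R_3$. Taking determinants, $\Phi'_{\rho\otimes\chi}(\xi)=\tau_\chi(g)$, which is $g$ with $t$ replaced by $(1+x)t$. The composite $\varphi\circ\tau_\chi$ is evaluation at $t=1+x$, that is at $T=x$. So $\xi(\rho\otimes\chi)=g(x)$, with the value $\infty$ exactly when $g$ has a pole at $x$. Thus (b) says that the hypothesis of the corresponding part of Proposition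 1 holds for $g$, and Proposition 1 gives (c). $\blacksquare$

Only (d)$\Rightarrow$(a) is at stake.

## 4. Abelian groups: Weierstrass division and finite-order characters

We prove Proposition 2(ii). Let $G$ be abelian without elements of order $p$.

**Step 1: coordinates.** This step makes $\Lambda(G)$ explicit. The profinite abelian group $G$ is the product of its pro-$p$ part and its prime-to-$p$ part $\Delta$. Since $G$ has an open subgroup isomorphic to some $\mathbb{Z}_p^m$, $\Delta$ is finite and the pro-$p$ part is a finitely generated $\mathbb{Z}_p$-module. It is torsion-free by hypothesis, hence free. As $\Gamma$ is torsion-free and pro-$p$, $\Delta\subset H$. The surjection of the free pro-$p$ part onto $\Gamma\cong\mathbb{Z}_p$ splits. So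
$$G=\Delta\times Z\times\Gamma,\qquad H=\Delta\times Z,\qquad Z\cong\mathbb{Z}_p^r .$$
As $|\Delta|$ is prime to $p$, $\mathbb{Z}_p[\Delta]=\prod_\psi O_\psi$, where $\psi$ runs over the characters of $\Delta$ up to conjugacy and $O_\psi=\mathbb{Z}_p[\psi]$. Hence $\Lambda(G)=\prod_\psi B_\psi[[T]]$ with $B_\psi=O_\psi[[X_1,\dots,X_r]]$, where $z_i=1+X_i$ are generators of $Z$. Each $O_\psi$ is generated by roots of unity of order prime to $p$, so it is unramified and $p$ is a uniformizer.

**Step 2: $\xi$ is a fraction with a distinguished denominator.** The ring $R_3$ is commutative, so the determinant $K_1(R_3)\to R_3^\times$ is a left inverse of $\alpha$. As $\alpha$ is surjective, it is an isomorphism, and we regard $\xi$ as an element of $R_3^\times$. Write $\xi=f/(p^ks)$ with $f\in\Lambda(G)$, $s\in S$, and work in one component $B[[T]]$, $B=B_\psi$, $O=O_\psi$. Since $B[[T]]/(s)$ is finitely generated over $B$, some coefficient of $s$ is outside $\mathfrak m_B$: otherwise $B[[T]]/(s,\mathfrak m_B)=(B/\mathfrak m_B)[[T]]$ would be finite-dimensional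 over $B/\mathfrak m_B$. By the Weierstrass theorem $s$ is a unit times a distinguished polynomial. We move the unit into $f$ and assume that $s$ is distinguished. Divide:
$$f=qs+\tau,\qquad q\in B[[T]],\ \tau\in B[T],\ \deg\tau<\deg s .\tag{2}$$

**Step 3: specialization.** For a character $\theta$ of $Z$ of finite order, let a subscript $\theta$ denote the specialization $X_i\mapsto\theta(z_i)-1$. The representation $\psi\otimes\theta$ of $G$ (trivial on the factor $\Gamma$) is Artin. The map $\sigma\mapsto\rho(\sigma)\bar\sigma$ attached to it kills all components except that of $\psi$, and there it is the specialization. So $\Phi'_{\psi\otimes\theta}(\xi)=f_\theta/(p^ks_\theta)$. Here $s_\theta$ is a distinguished polynomial of degree $\deg s$ over the coefficient ring $O'$ of $\psi\otimes\theta$.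

**Step 4: Case 1.** We show that the remainder vanishes. By (d), $f_\theta/(p^ks_\theta)\in A_2$, so $\tau_\theta/s_\theta=f_\theta/s_\theta-q_\theta\in A_2$. Multiplying by a power of $p$, $p^M\tau_\theta=y\,s_\theta$ with $y\in O'[[T]]$. But also $p^M\tau_\theta=0\cdot s_\theta+p^M\tau_\theta$ with $\deg\tau_\theta<\deg s_\theta$. By uniqueness of Weierstrass division, $\tau_\theta=0$. This holds for all $\theta$. An element of $B=O[[Z]]$ killed by all finite-order characters has image $0$ in each $O[Z/Z^{p^n}]$, hence is $0$. So $\tau=0$ and $\xi=q/p^k$. As this holds in each of the finitely many components, $\xi\in R_2$.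

**Step 5: Case 2.** Now (d) of Case 2 holds, hence that of Case 1, so $\xi=q/p^k$ in our component, with $q\neq0$, and $q_\theta/p^k\in O'[[T]]$ for all $\theta$. We must show $p^k\mid q$. Write $q=p^aq'$ with $q'\notin pB[[T]]$, and let $b\in B$ be a coefficient of $q'$ with $b\not\equiv0\bmod p$. Let $X^\mu$ be the lexicographically smallest monomial whose coefficient in $b$ is not in $pO$. Normalize the valuation by $v(p)=1$. If $\theta(z_i)$ has exact order $p^{n_i}$ with $n_i\ge1$, then $u_i:=v(\theta(z_i)-1)=1/((p-1)p^{n_i-1})$. Choosing $n_1,n_2,\dots$ successively large enough we arrange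
$$\mu_ju_j<2^{-j}\min(1,u_1,\dots,u_{j-1})\qquad(1\le j\le r).$$
Then $\sum_j\mu_ju_j<1$, and $\sum_{j>i}\mu_ju_j<u_i$ for every $i$. Let us compute $v(b_\theta)$. The term of $X^\mu$ has valuation exactly $\sum\mu_ju_j<1$. Terms with coefficient in $pO$ have valuation at least $1$; all monomials lexicographically smaller than $X^\mu$ are of this kind. If $\nu>\mu$ and $i$ is the first index where they differ, then
$$\sum_j\nu_ju_j\ \ge\ \sum_{j<i}\mu_ju_j+(\mu_i+1)u_i\ =\ \sum_j\mu_ju_j+\Big(u_i-\sum_{j>i}\mu_ju_j\Big),$$
which exceeds $\sum_j\mu_ju_j$ by at least the positive constant $\min_i(u_i-\sum_{j>i}\mu_ju_j)$. So $v(b_\theta)=\sum\mu_ju_j<1$. Since $p^ab_\theta/p^k$ is a coefficient of $q_\theta/p^k$, it is integral: $a+\sum\mu_ju_j\ge k$. As $a,k$ are integers, $a\ge k$, and $\xi=p^{a-k}q'\in B[[T]]$. So $\xi\in R_1$.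

**Step 6: Cases 3 and 4.** Apply Cases 1 and 2 to $\xi$ and $\xi^{-1}$. $\blacksquare$

What changes in general? Two features of the abelian case were used at every turn. First, $\Phi'_\rho$ with $\rho$ one-dimensional gives the *value* of $\xi$ at a point, and these values determine elements of $\Lambda(G)$. If $G$ is not abelian, $\Phi'_\rho$ is a determinant. Second, $\alpha$ was an isomorphism, so that (a) was a statement about one fraction. In general (a) asks whether *some* preimage of $\xi$ lies in $R_2$.

## 5. Statements for non-abelian groups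

The conjecture is false, in all four cases, for every prime $p$. The following situation is all that is needed.

**Condition (∗).** $\gamma\in G$ is such that the closed subgroup $\tilde\Gamma$ generated by $\gamma$ maps isomorphically onto $\Gamma$; $h\in H$ generates a closed subgroup $C=\{h^x:x\in\mathbb{Z}_p\}\cong\mathbb{Z}_p$; and $\gamma h\gamma^{-1}=h^c$ with $c\in1+p\mathbb{Z}_p$ not a root of unity.

**Theorem 3.** Let $G=H\rtimes\tilde\Gamma$ with $H=h^{\mathbb{Z}_p}\cong\mathbb{Z}_p$, $\tilde\Gamma=\gamma^{\mathbb{Z}_p}\cong\mathbb{Z}_p$, $\gamma h\gamma^{-1}=h^c$, where $c=1+p$ (or any $c$ as in (∗)). Then $G$ has no element of order $p$, and there is $\xi\in K_1(R_3)$ with $\Phi'_\rho(\xi)=1$ for all $\rho\in\mathfrak R(G)$ and $\xi\notin\alpha(R_2\cap R_3^\times)$. Hence in each of Cases 1–4, (b), (c), (d) hold for $\xi$ and (a) fails.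

The last sentence follows from the one before. Indeed $\Phi'_\rho(\xi)=1$ and $\xi(\rho)=\varphi(1)=1$ give (b), (c), (d) in all cases. Since $R_1^\times$, $R_2^\times$ and $R_1\cap R_3^\times$ are contained in $R_2\cap R_3^\times$, (a) of any case would imply (a) of Case 1.

**Theorem 4.** For $G$ as in Theorem 3, let $\mathcal K=\{\xi\in K_1(R_3):\Phi'_\rho(\xi)=1\ \forall\rho\in\mathfrak R(G)\}$. Then $\mathcal K/(\mathcal K\cap\alpha(R_2^\times))$ contains a free abelian group of rank $2^{\aleph_0}$.

**Theorem 5.** For every $(G,H)$ admitting $(\gamma,h)$ as in (∗), there is $\xi\in K_1(R_3)$ with $\Phi'_\rho(\xi)=1$ for all $\rho$ and $\xi\notin\alpha(R_2\cap R_3^\times)$. So the conjecture fails in all four cases for every such $G$ without elements of order $p$. In particular it fails for $G=GL_2(\mathbb{Z}_p)$, $p\ge5$, $\Gamma=\det(G)/\text{torsion}$ (take $\gamma=\mathrm{diag}(1+p,1)$, $h=\begin{pmatrix}1&1\\0&1\end{pmatrix}$).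

**Corollary 6.** Let $p$ be odd, $G$ pro-$p$, $H\cong\mathbb{Z}_p$. Then each of the four cases of the conjecture holds for $G$ if and only if $G$ is abelian.

Notation in situation (∗): $\Lambda=\Lambda(G)$; $G=H\rtimes\tilde\Gamma$; $\sigma$ is conjugation by $\gamma$ on $\Lambda(H)$, so $\gamma b=\sigma(b)\gamma$ for $b\in\Lambda(H)$. We identify $\Lambda(C)=\mathbb{Z}_p[[X]]$ with $h=1+X$, so $\sigma(h)=h^c$ and $(\sigma a)(X)=a((1+X)^c-1)$. Finally $t=\bar\gamma\in\Gamma$.

## 6. The linear elements $\gamma-a$ and their cyclic modules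

The simplest elements of $\Lambda$ that are not in $\Lambda(H)$ are linear in $\gamma$. For $a\in\Lambda(C)$ put $f_a=\gamma-a$ and $M_a=\Lambda/\Lambda f_a$. In $M_a$ one can replace $\gamma$ by $a$, so one expects a copy of $\Lambda(H)$. The next lemma says that nothing more collapses.

**Lemma 7.** Assume (∗), and let $a\in\Lambda(C)$ with $a\equiv1\bmod(p,X)$. Then $b\mapsto b\cdot\bar1$ is an isomorphism $\Lambda(H)\to M_a$ of left $\Lambda(H)$-modules. Under it $\gamma$ acts on $\Lambda(H)$ by $x\mapsto\sigma(x)a$. In particular $f_a\in S$.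

**Step 1: surjectivity.** We show that the image $Z$ of $\Lambda(H)$ in $M_a$ is a $\Lambda$-submodule. As $\Lambda f_a$ is compact, it is closed, so $M_a$ is a compact Hausdorff module, and $Z$ is closed in it. We have $\gamma b\bar1=\sigma(b)\gamma\bar1=\sigma(b)a\bar1$. Note that $a$ is a unit of the local ring $\Lambda(C)$. From $\bar1=\gamma^{-1}a\bar1=\sigma^{-1}(a)\gamma^{-1}\bar1$ we get $\gamma^{-1}b\bar1=\sigma^{-1}(b)\sigma^{-1}(a)^{-1}\bar1$. So $Z$ is stable under $H$, $\gamma$, $\gamma^{-1}$, hence under the $\mathbb{Z}_p$-algebra they generate, which is dense in $\Lambda$. Since $Z$ is closed, it is stable under $\Lambda$. As $\bar1\in Z$, $Z=M_a$. The formula for the action of $\gamma$ is the one just computed.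

**Step 2: a model of the module at finite level.** To prove injectivity we construct a $\Lambda$-module structure on $\Lambda(H)$ in which $f_a$ kills $1$. Let $J$ be an open subgroup of $H$ normal in $G$, let $j\ge1$, and let $\gamma$ act on the finite ring $(\mathbb{Z}/p^j)[H/J]$ by $\mathcal T(x)=\sigma(x)a$. Then $\mathcal T(gx)=\sigma(g)\mathcal T(x)$ for $g\in H$, and
$$\mathcal T^k(x)=\sigma^k(x)\,\sigma^{k-1}(a)\cdots\sigma(a)\,a .\tag{3}$$
As $\tilde\Gamma\cong\mathbb{Z}_p$ acts on the finite group $H/J$ through a finite $p$-group, $\sigma^k$ is trivial on $H/J$ for a suitable $p$-power $k$. Then $\mathcal T^k$ is right multiplication by an element of the image of $\Lambda(C)$. This image is a finite local ring with residue field $\mathbb{F}_p$, and the element is $\equiv1$ modulo its maximal ideal. Such elements form a finite $p$-group. So $\mathcal T$ has $p$-power order, and $\gamma^s\mapsto\mathcal T^s$ makes sense for $s\in\mathbb{Z}_p$ and is continuous. The rule $\mathcal T^s(gx)=\sigma^s(g)\mathcal T^s(x)$ holds for integers $s\geq 0$,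 and both sides depend only on $s$ modulo a large power of $p$, so it holds for all $s\in\mathbb{Z}_p$. Hence $G=H\rtimes\tilde\Gamma$ acts continuously on $(\mathbb{Z}/p^j)[H/J]$.

**Step 3: the limit.** The groups $J$ (for instance $H\cap U$ with $U$ open normal in $G$) are cofinal among the open subgroups of $H$, and the actions are compatible. So $\Lambda(H)=\varprojlim(\mathbb{Z}/p^j)[H/J]$ becomes a $\Lambda$-module, in which $f_a\cdot1=\sigma(1)a-a=0$. Hence $\lambda\mapsto\lambda\cdot1$ induces $M_a\to\Lambda(H)$. The composite $\Lambda(H)\to M_a\to\Lambda(H)$ sends $b$ to $b\cdot1=b$. So the first map is injective. $\blacksquare$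

## 7. Norms see unordered pairs

Which information about $a$ survives in the determinants $\Phi'_\rho(\alpha(f_a))$?

**Definition (norms along orbits).** For a root of unity $\zeta$ of exact order $p^n$ ($n\ge0$), let $m_\zeta\ge1$ be minimal with $\zeta^{c^{m_\zeta}}=\zeta$. For $a\in\Lambda(C)$ put
$$N_\zeta(a)=\prod_{i=0}^{m_\zeta-1}a(\zeta^{c^i}-1).$$

The number $m_\zeta$ is the order of $c$ modulo $p^n$. It is a power of $p$ because $c\in1+p\mathbb{Z}_p$. The map $N_\zeta$ is multiplicative and continuous, $N_\zeta(1)=1$ and $N_\zeta(c)=c^{m_\zeta}$. As $(\sigma a)(\zeta-1)=a(\zeta^c-1)$, $N_\zeta(a)$ is the value at $X=\zeta-1$ of $\prod_{i<m_\zeta}\sigma^i(a)$.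

*Example.* Let $p=2$, $c=3$. For $\zeta=-1$ we have $m_\zeta=1$ and $N_{-1}(a)=a(-2)$. For $\zeta=i=\sqrt{-1}$ the orbit is $\{i,-i\}$, $m_\zeta=2$ and $N_i(a)=a(i-1)a(-i-1)$.

**Lemma 8.** Assume (∗), and let $\rho\in\mathfrak R(G)$. There are finitely many pairs $(\zeta_l,\mu_l)$, depending only on $\rho$, with $\zeta_l$ a root of unity of $p$-power order and $\mu_l$ a non-zero element of a finite extension of $\mathbb{Q}_p$, such that for every $a$ as in Lemma 7, with $m_l=m_{\zeta_l}$,
$$\Phi'_\rho(\alpha(f_a))=\prod_l(-1)^{m_l}\big(N_{\zeta_l}(a)-\mu_l\,t^{m_l}\big).\tag{4}$$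

**Step 1: reduction to irreducible pieces.** Elements of $\Lambda(C)$ map to $1$ in $\Gamma$ up to coefficients, so $\Phi'_\rho(\alpha(f_a))=\det(\rho(\gamma)t-\rho(a))$, where $\rho(a)\in M_n(O)$ is the image of $a$. This determinant may be computed after enlarging $L$ and changing the basis over $L$. Let $L$ contain all eigenvalues of $\rho(h)$ and $\rho(\gamma)$. Put $V=L^n$, and let $U$ be the closed subgroup of $G$ generated by $\gamma$ and $h$. A $U$-stable subspace of $V$ is closed, and $\rho(a)$ is a limit of $\mathbb{Z}_p$-combinations of powers of $\rho(h)$, so the subspace is stable under $\rho(a)$. The determinant is therefore the product of the corresponding determinants over the composition factors of $V|_U$. We may assume that $V$ is irreducible under $U$; the eigenvalues of $h$ and $\gamma$ on it lie in $L$. Integrality is no longer needed.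

**Step 2: the eigenvalues of $h$ are roots of unity.** Since $h^{p^k}\to1$, each eigenvalue $\lambda$ of $\rho(h)$ satisfies $\lambda^{p^k}\to1$, so $\lambda$ is a principal unit and $\lambda^x$ is defined for $x\in\mathbb{Z}_p$. Putting $\rho(h)$ in triangular form and passing to the limit, we see that the eigenvalues of $\rho(h^c)$ are the $\lambda^c$. Since $\rho(h)$ is conjugate to $\rho(h^c)$, $\lambda\mapsto\lambda^c$ maps the finite set of eigenvalues onto itself, so it is a permutation. Hence $\lambda^{c^k-1}=1$ for some $k\ge1$. As $c$ is not a root of unity, $c^k-1\ne0$, so $c^k-1$ is $p^e$ times a unit of $\mathbb{Z}_p$ for some $e\ge0$. Therefore $\lambda^{p^e}=1$.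

**Step 3: an explicit basis.** Let $\zeta$ be an eigenvalue of $\rho(h)$, $E_\zeta=\ker(\rho(h)-\zeta)\neq0$, $m=m_\zeta$. As $h\gamma=\gamma h^{1/c}$, we have $\rho(\gamma)E_\zeta=E_{\zeta^{1/c}}$. So $\gamma^m$ preserves $E_\zeta$. Its eigenvalues are $m$-th powers of eigenvalues of $\gamma$, hence in $L$, and there is $e\in E_\zeta$ with $\gamma^me=\mu e$, $e\ne0$. The vectors $e_i=\gamma^ie$ ($0\le i<m$) lie in the eigenspaces of $h$ for $\zeta^{c^{-i}}$, which are pairwise different by minimality of $m$. So they are linearly independent. Their span is stable under $\gamma$ and $h$, hence under $U$, so they form a basis of $V$.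

**Step 4: the determinant.** In this basis $\rho(a)$ is diagonal with entries $a(\zeta^{c^{-i}}-1)$, whose product is $N_\zeta(a)$. The matrix $\rho(\gamma)$ sends $e_i$ to $e_{i+1}$ for $i<m-1$ and $e_{m-1}$ to $\mu e_0$. In the expansion of $\det(\rho(a)-t\rho(\gamma))$ only the identity and the $m$-cycle contribute, and they give $N_\zeta(a)+(-1)^{m-1}(-t)^m\mu=N_\zeta(a)-\mu t^m$. Multiplying by $(-1)^m$ gives $\det(\rho(\gamma)t-\rho(a))$, and (4) follows. $\blacksquare$

**The first approach, and the point where it stops.** One would like to imitate Section 4: from $\Phi'_\rho(\xi)\in A_2$ for all Artin $\rho$, deduce a relation between the elements that make up $\xi$. Let us try this with $H=C$.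

For a quotient $\xi=\alpha(f_af_b^{-1})$ the determinants say as much as they can. Let $\zeta$ have order $p^n$, $m=m_\zeta$. On $O^m$, $O=\mathbb{Z}_p[\zeta]$, with basis $e_i$ ($i\in\mathbb{Z}/m$), let $he_i=\zeta^{c^{-i}}e_i$ and $\gamma e_i=e_{i+1}$. Then $\gamma h\gamma^{-1}e_{i+1}=\zeta^{c^{-i}}e_{i+1}=h^ce_{i+1}$, and $h,\gamma$ act with $p$-power order. So this is an Artin representation of $G$, with $\mu=1$ in (4), and
$$\Phi'_\rho(\xi)=\frac{N_\zeta(a)-t^m}{N_\zeta(b)-t^m}.$$
Now $N_\zeta(b)$ is a principal unit and $m$ is a power of $p$, so each $m$-th root $\eta$ of $N_\zeta(b)$ is a principal unit. Thus $T=\eta-1$ is a zero of the denominator in the open disc. If the quotient is in $A_2$, it is a zero of the numerator, and $N_\zeta(a)=N_\zeta(b)$. Conversely, if $N_\zeta(a)=N_\zeta(b)$ for all $\zeta$, then (4) gives $\Phi'_\rho(\xi)=1$ for all $\rho$.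

Now take a product of two factors over two factors, say $\xi=\alpha(f_1f_cf_v^{-1}f_w^{-1})$. By (4), all $\Phi'_\rho(\xi)$ are $1$ as soon as
$$\{N_\zeta(v),N_\zeta(w)\}=\{1,c^{m_\zeta}\}\ \text{ as multisets, for every }\zeta .\tag{5}$$
For *each* $\zeta$ separately, $v$ looks like $1$ or like $c$. In the abelian analogue, where norms are replaced by values, this would force $v$ to be one of the two. If $a,a_1,a_2\in\mathbb{Z}_p[[X]]$ and $a(\zeta-1)\in\{a_1(\zeta-1),a_2(\zeta-1)\}$ for all $\zeta$, then the power series $(a-a_1)(a-a_2)$ vanishes at infinitely many points of the open disc, so it is $0$ and $a=a_1$ or $a=a_2$. Here $N_\zeta(v)$ is a product whose number of factors varies with $\zeta$, and this argument is not available. Nothing visible ties the choice made at one $\zeta$ to the choice made at another.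

So we try to build a unit $v$ that looks like $c$ at some levels and like $1$ at others, changing sides infinitely often. Two things are then needed: such a unit, and an invariant of $K_1(R_3)$ that remembers more than determinants and turns (a) into a checkable condition. The invariant will be the class of the *module* $M_a$, and (a) will become a positivity condition.

## 8. The units $v_I$ and the elements $\xi_I$

For $j\ge0$ let
$$w_j=\frac{\sigma(h^{p^j}-1)}{h^{p^j}-1}=\frac{h^{cp^j}-1}{h^{p^j}-1}=\sum_{k\ge0}\binom c{k+1}(h^{p^j}-1)^k .$$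
It is a $\sigma$-quotient, so its norm at $\zeta$ should be $1$ unless $h^{p^j}-1$ vanishes at $h=\zeta$. Its constant term is $c$, so $w_j\in\Lambda(C)^\times$. Let $v_j=w_j/w_{j-1}$ for $j\ge1$; it has constant term $1$. Since $h^{p^j}-1\to0$, $w_j\to c$ and $v_j\to1$. So for $I\subset\{1,2,\dots\}$ the product
$$v_I=\prod_{j\in I}v_j$$
converges in $\Lambda(C)^\times$, and it has constant term $1$.

**Lemma 9.** If $\zeta$ has exact order $p^n$, then $N_\zeta(v_I)=c^{m_\zeta}$ if $n\in I$, and $N_\zeta(v_I)=1$ otherwise.

**Proof.** Let $m=m_\zeta$ and $e=c^m$, so $\zeta^e=\zeta$. By telescoping,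
$$\prod_{i<m}\sigma^i(w_j)=\prod_{i<m}\frac{h^{c^{i+1}p^j}-1}{h^{c^ip^j}-1}=\frac{h^{ep^j}-1}{h^{p^j}-1}=\sum_{k\ge0}\binom e{k+1}(h^{p^j}-1)^k .$$
If $j\ge n$, then $\zeta^{p^j}=1$ and the value at $h=\zeta$ is $e$. If $j<n$, then $\zeta^{p^j}\ne1$ and the value is $(\zeta^{ep^j}-1)/(\zeta^{p^j}-1)=1$. So $N_\zeta(v_j)=N_\zeta(w_j)/N_\zeta(w_{j-1})$ is $e$ for $j=n$ and $1$ for $j\neq n$. Multiply over $j\in I$ and use continuity of $N_\zeta$. $\blacksquare$

*Example by hand.* Let $p=2$, $c=3$. Then $w_0=1+h+h^2$, $w_1=1+h^2+h^4=(1+h+h^2)(1-h+h^2)$, so $v_1=1-h+h^2$. At $\zeta=1$ its value is $1$. At $\zeta=-1$ it is $3=c$. At $\zeta=i$ the norm is $(1-i+i^2)(1+i+i^2)=(-i)(i)=1$. At $\zeta$ of order $8$ with $\zeta^2=i$, the orbit is $\{\zeta,\zeta^3\}$, $\zeta^3=i\zeta$, and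
$$(1+i-\zeta)(1-i-i\zeta)=2-(1+i)i\zeta-(1-i)\zeta+i\zeta^2=2+(1-i)\zeta-(1-i)\zeta-1=1 .$$
Only the level $n=1$ is marked, as Lemma 9 says for $I=\{1\}$.

Note that $c^m\neq1$ for all $m\ge1$. Assume (∗), fix $I$, and put $v=v_I$, $w=c/v_I$. Both are $\equiv1\bmod(p,X)$, as are $1$ and $c$. By Lemma 7, $f_1,f_c,f_v,f_w\in S\subset R_3^\times$. Define
$$\xi_I=\alpha\big(f_1\,f_c\,f_v^{-1}f_w^{-1}\big)\in K_1(R_3).$$

**Proposition 10.** Assume (∗). Then $\Phi'_\rho(\xi_I)=1$ for all $\rho\in\mathfrak R(G)$.

**Proof.** As $N_\zeta(w)=c^{m_\zeta}/N_\zeta(v)$, Lemma 9 shows that (5) holds for every $\zeta$, and $\{1,c^{m_\zeta}\}=\{N_\zeta(1),N_\zeta(c)\}$. In (4) the pairs $(\zeta_l,\mu_l)$ do not depend on $a$, so multiplying factor by factor gives $\Phi'_\rho(\alpha(f_1))\Phi'_\rho(\alpha(f_c))=\Phi'_\rho(\alpha(f_v))\Phi'_\rho(\alpha(f_w))$. All four are non-zero since $f_a\in R_3^\times$. $\blacksquare$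

## 9. Module classes: a homomorphism $\partial$ that turns (a) into positivity

Let $H'\subset H$ be an open subgroup, normal in $G$, such that $\Lambda'=\Lambda(H')$ is a Noetherian domain, and let $F'$ be its skew field of fractions. It exists because a Noetherian domain satisfies the Ore condition for its non-zero elements. Every element of $F'$ has the form $s^{-1}b$, and also $b's'^{-1}$. For a left $\Lambda'$-module $M$, $F'\otimes_{\Lambda'}M$ is the localization of $M$ at $\Lambda'\setminus\{0\}$. In particular $F'$ is flat over $\Lambda'$, and $F'\otimes M=0$ for $M$ finitely generated exactly when every element of $M$ is killed by a non-zero element of $\Lambda'$ (we say $M$ is *torsion*). In Theorem 3 we take $H'=H=C$ and $F'=\mathrm{Frac}\,\mathbb{Z}_p[[X]]$.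

**Definition (the category $\mathfrak F$, effective classes).** In situation (∗), let $\mathfrak F$ be the category of left modules over the skew Laurent polynomial ring $F'[\gamma^{\pm1};\sigma]$ (that is, $\gamma b=\sigma(b)\gamma$) that are finite-dimensional over $F'$. It is abelian and all objects have finite length, so by Jordan–Hölder $K_0(\mathfrak F)$ is the free abelian group on the isomorphism classes of simple objects. The class $[E]$ counts composition factors. An element of $K_0(\mathfrak F)$ is *effective* if it is the class of an object, that is, if all its coefficients are $\ge0$.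

*Example.* If $F'$ is commutative and $a\in F'^\times$, the line $F'e$ with $\gamma(be)=\sigma(b)a\,e$ is a simple object. If $E_1,E_2$ are two non-isomorphic such lines, $[E_1]-[E_2]$ is not effective.

For a finitely generated $S^*$-torsion left $\Lambda$-module $M$ (each element is killed by some element of $S^*$), put
$$D(M)=F'\otimes_{\Lambda'}M,\qquad\gamma(b\otimes x)=\sigma(b)\otimes\gamma x .$$

**Step 1: $D(M)$ is an object of $\mathfrak F$, and $D$ is exact.** The action is well defined, since $\sigma(bb')\otimes\gamma x=\sigma(b)\otimes\sigma(b')\gamma x=\sigma(b)\otimes\gamma(b'x)$ for $b'\in\Lambda'$. It is bijective, the inverse being given by $\sigma^{-1}$ and $\gamma^{-1}$. For finiteness, $M$ is a quotient of a finite sum of modules $\Lambda/\Lambda p^ks$ with $s\in S$. In the exact sequence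
$$\Lambda/\Lambda p^k\xrightarrow{\ \cdot s\ }\Lambda/\Lambda p^ks\to\Lambda/\Lambda s\to0$$
the first term is killed by $F'\otimes$ because $p\in F'^\times$. The last term is finitely generated over $\Lambda(H)$, hence over $\Lambda'$ because $H'$ is open in $H$. So $D(M)$ is finite-dimensional over $F'$. Exactness is flatness of $F'$.

**Lemma 11.** There is a homomorphism $\partial:K_1(R_3)\to K_0(\mathfrak F)$ with $\partial(\alpha(f))=[D(\Lambda/\Lambda f)]$ for $f\in\Lambda\cap R_3^\times$. If $f\in R_2\cap R_3^\times$, then $\partial(\alpha(f))$ is effective.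

**Step 2: a class for integral matrices.** We first treat matrices over $\Lambda$. For $A\in\mathcal S_n:=M_n(\Lambda)\cap GL_n(R_3)$ let $C(A)=\Lambda^n/\Lambda^nA$ (row vectors). It is $S^*$-torsion: for $x\in\Lambda^n$ the vector $xA^{-1}\in R_3^n$ has a common left denominator $s\in S^*$, so $sx\in\Lambda^nA$. Put $d(A)=[D(C(A))]$. For $B\in\mathcal S_n$, right multiplication by $B$ is injective on $\Lambda^n\subset R_3^n$, so
$$0\to C(A)\xrightarrow{\ \cdot B\ }C(AB)\to C(B)\to0$$
is exact (if $xB\in\Lambda^nAB$, then $x\in\Lambda^nA$). As $D$ is exact, $d(AB)=d(A)+d(B)$.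

**Step 3: extension to $GL_n(R_3)$.** Let $W\in GL_n(R_3)$. Write $W=s^{-1}A$ with $s\in S^*$ and $A=sW\in\mathcal S_n$, and put $d(W)=d(A)-d(s)$, where $d(s)$ means $d(sI_n)$. We check independence of the choice. If $s^{-1}A=t^{-1}B$ with $t\in S^*$, the Ore condition gives $x\in S^*$, $y\in\Lambda$ with $xs=yt$. Then $y=xst^{-1}\in R_3^\times$ and $xA=xsW=ytW=yB$. So
$$d(x)+d(A)=d(y)+d(B),\qquad d(x)+d(s)=d(y)+d(t),$$
and subtracting, $d(A)-d(s)=d(B)-d(t)$.

**Step 4: $d$ is a homomorphism.** Let $W=s^{-1}A$ and $W_1=t^{-1}B$. Write $At^{-1}=t'^{-1}A'$ with $t'\in S^*$, $A'\in M_n(\Lambda)$. Then $t'A=A't$, $A'\in\mathcal S_n$, and $WW_1=s^{-1}t'^{-1}A'B=(t's)^{-1}A'B$. From $t'A=A't$ we have $d(A')-d(t')=d(A)-d(t)$. Hence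
$$d(WW_1)=d(A')+d(B)-d(t')-d(s)=\big(d(A)-d(s)\big)+\big(d(B)-d(t)\big).$$

**Step 5: passage to $K_1$.** From $W\oplus1=s^{-1}(A\oplus s)$ we get $d(W\oplus1)=d(A)+d(s)-d(sI_n)-d(s)=d(W)$, where the unmarked $d(s)$ refer to $1\times1$ matrices. So $d$ is a homomorphism $GL(R_3)\to K_0(\mathfrak F)$. Its target is abelian, so it factors through $K_1(R_3)$. This is $\partial$; taking $s=1$ gives the formula for $f\in\Lambda\cap R_3^\times$.

**Step 6: positivity.** If $f\in R_2\cap R_3^\times$, choose $k$ with $p^kf\in\Lambda$. Then $\partial\alpha(f)=[D(\Lambda/\Lambda p^kf)]-[D(\Lambda/\Lambda p^k)]$, and the second term is $0$ because $p$ is invertible in $F'$. So $\partial\alpha(f)=[D(\Lambda/\Lambda p^kf)]$ is effective. $\blacksquare$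

In situation (∗), with $v=v_I$ and $w=c/v_I$,
$$\partial(\xi_I)=[D(M_1)]+[D(M_c)]-[D(M_v)]-[D(M_w)].\tag{6}$$
To violate (a) it is enough that some simple constituent occurs here with negative coefficient.

## 10. The group $\mathbb{Z}_p\rtimes\mathbb{Z}_p$: proof of Theorem 3

Let $G$ be as in Theorem 3. As $c$ is not a root of unity, $s\mapsto c^s$ is injective on $\mathbb{Z}_p$, and $G\cong\left\{\begin{pmatrix}c^s&x\\0&1\end{pmatrix}:s,x\in\mathbb{Z}_p\right\}$, a compact $p$-adic Lie group. It is torsion-free, being an extension of $\mathbb{Z}_p$ by $\mathbb{Z}_p$. Condition (∗) holds. Take $H'=H=C$ and $F=F'=\mathrm{Frac}\,\mathbb{Z}_p[[X]]$.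

**Step 1: the objects $E_a=D(M_a)$.** By Lemma 7, $E_a=Fe_a$ is one-dimensional with $\gamma e_a=ae_a$, so it is simple. An isomorphism $E_a\to E_b$ sends $e_a$ to $\beta e_b$ with $\beta\in F^\times$. Compatibility with $\gamma$ means $a\beta=\sigma(\beta)b$. So
$$E_a\cong E_b\iff a/b=\sigma(\beta)/\beta\ \text{ for some }\beta\in F^\times .\tag{7}$$

*Why $I$ must be infinite.* We have $w_j=\sigma(\beta_j)/\beta_j$ with $\beta_j=h^{p^j}-1$, so by (7) $E_{w_j}\cong E_1$, although $w_j\to c$. Likewise $v_j=\sigma(\beta)/\beta$ with $\beta=\beta_j/\beta_{j-1}$. If $I$ is finite, then $E_{v_I}\cong E_1$ and $E_{c/v_I}\cong E_c$, and $\partial(\xi_I)=0$. If $I$ is everything, $v_I=\lim_jw_j/w_0=c/w_0$ and $E_{v_I}\cong E_c$. For infinite $I$ the "solution" $\beta=\prod_{j\in I}\beta_j/\beta_{j-1}$ would have zeros at all $\zeta-1$ with $\mathrm{ord}(\zeta)=p^j$, $j\in I$. These are infinitely many, and elements of $F$ do not have infinitely many zeros. The next lemma makes this precise.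

**Lemma 12.** If $E_a\cong E_b$, then $N_\zeta(a)=N_\zeta(b)$ for all $\zeta$ of sufficiently large order.

**Proof.** Let $a/b=\sigma(\beta)/\beta$. By Weierstrass preparation, $\beta$ has finitely many zeros and poles in the open unit disc. So if the order of $\zeta$ is large, $\beta$ has no zero or pole at any $\zeta^{c^i}-1$. With $m=m_\zeta$,
$$N_\zeta(a/b)=\prod_{i<m}\frac{\beta(\zeta^{c^{i+1}}-1)}{\beta(\zeta^{c^i}-1)}=\frac{\beta(\zeta^{c^m}-1)}{\beta(\zeta-1)}=1,$$
since $\zeta^{c^m}=\zeta$. $\blacksquare$

**Step 2: conclusion.** Let $I$ be infinite with infinite complement, for example the set of positive even integers. For $n\in I$ and $\zeta$ of order $p^n$, $N_\zeta(v)=c^{m_\zeta}\neq1=N_\zeta(1)$. There are such $n$ arbitrarily large, so $E_v\not\cong E_1$ by Lemma 12. For $n\notin I$, $n\geq 1$, $N_\zeta(v)=1\ne c^{m_\zeta}=N_\zeta(c)$, so $E_v\not\cong E_c$. In (6), which reads $\partial(\xi_I)=[E_1]+[E_c]-[E_v]-[E_w]$, the simple class $[E_v]$ therefore has negative coefficient. So $\partial(\xi_I)$ is not effective, and $\xi_I\notin\alpha(R_2\cap R_3^\times)$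 by Lemma 11. With Proposition 10 this proves Theorem 3. The conjecture fails in all four cases, for every prime $p$. $\blacksquare$

## 11. A free group of rank $2^{\aleph_0}$: proof of Theorem 4

**Step 1: a family of sets.** Call subsets $I,J$ of $\{1,2,\dots\}$ equivalent if $I\triangle J$ or $I^c\triangle J$ is finite ($I^c$ the complement). This is an equivalence relation: its classes are the cosets, under symmetric difference, of the subgroup generated by the finite sets and the whole set. The classes are countable, so there are $2^{\aleph_0}$ of them. Choose one representative from each class other than that of $\emptyset$; all these representatives are infinite with infinite complement.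

**Step 2: isomorphisms among the lines.** Let $I,J$ be chosen representatives. By Lemmas 9 and 12, and because $c^m\ne1$:

* $E_{v_J}\cong E_{v_I}$ forces $I\triangle J$ finite, hence $I=J$;
* $E_{c/v_J}\cong E_{v_I}$ forces $J^c\triangle I$ finite, since $N_\zeta(c/v_J)=N_\zeta(v_{J^c})$ for $\zeta\ne1$; then $I$ and $J$ are equivalent, so $I=J$, and $I^c\triangle I$ would be finite, which is absurd;
* $E_{v_I}\not\cong E_1,E_c$, as in Section 10.

**Step 3: independence.** Consider a finite product $\prod_J\xi_J^{n_J}$. By Step 2 the coefficient of $[E_{v_I}]$ in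
$$\partial\Big(\prod_J\xi_J^{n_J}\Big)=\sum_Jn_J\big([E_1]+[E_c]-[E_{v_J}]-[E_{c/v_J}]\big)$$
is exactly $-n_I$. On the other hand, $\partial$ vanishes on $\alpha(R_2^\times)$: for $f\in R_2^\times$ both $\partial\alpha(f)$ and $-\partial\alpha(f)=\partial\alpha(f^{-1})$ are effective by Lemma 11. So if the product lies in $\alpha(R_2^\times)$, all $n_I$ are $0$. The $\xi_I$ lie in $\mathcal K$ by Proposition 10, and they are $\mathbb{Z}$-independent modulo $\mathcal K\cap\alpha(R_2^\times)$. $\blacksquare$

## 12. Counting eigenvalues on coinvariants: proof of Theorem 5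

Assume only (∗). The element $\xi_I$ is given by the same formula, and Lemma 7, Proposition 10 and Lemma 11 apply. But $R_2$ is larger than before, so the failure of (a) must be shown anew. Moreover $D(M_a)$ is no longer a line over a commutative field: it may be reducible, and zeros of $\beta$ make no sense. As a substitute for Lemma 12 we look at $M_a$ modulo smaller and smaller open subgroups of $H$, and count how often the eigenvalue $1$ or a power of $c$ occurs for $\gamma$.

**Step 1: a good open subgroup.** We choose $H'$. Let $P$ be the intersection of $H$ with an open normal pro-$p$ subgroup of $G$. By Dixon–du Sautoy–Mann–Segal, *Analytic pro-$p$ groups* (DDMS below), Cor. 4.3, $P$ has an open characteristic uniform subgroup $H'$; it is normal in $G$ because $P$ is. (A pro-$p$ group is uniform if it is finitely generated, torsion-free and powerful, the last meaning that commutators lie in the closed subgroup generated by $p$-th powers, or by fourth powers if $p=2$. The group $\mathbb{Z}_p^d$ is an example.) Put $d=\dim H'$, so $d\ge1$ as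 $H\supset C$, and $H'_n=H'^{p^n}$, the set of $p^n$-th powers. For uniform groups $H'_n$ is a characteristic open subgroup (so it is normal in $G$), $[H':H'_n]=p^{nd}$, $\bigcap_nH'_n=1$, and the $p$-power map induces bijections $H'_j/H'_{j+1}\to H'_{j+1}/H'_{j+2}$. By Lazard (see DDMS §7.4), $\Lambda'=\Lambda(H')$ is a Noetherian domain. Moreover, if $x_1,\dots,x_d$ is a minimal set of topological generators of $H'$, then the graded ring of $\Omega=\mathbb{F}_p[[H']]$ for the powers of its augmentation ideal is the polynomial ring $\mathbb{F}_p[\theta_1,\dots,\theta_d]$, with $\theta_i$ the symbol of $x_i-1$ in degree 1. (For $H'=\mathbb{Z}_p$: $\Omega=\mathbb{F}_p[[X]]$ and $\theta_1$ is the symbol of $X$.)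

For a finitely generated left $\Lambda'$-module $Q$ let $Q(n)=\mathbb{Q}_p\otimes_{\mathbb{Z}_p}Q_{H'_n}$ (coinvariants) and $r_n(Q)=\dim_{\mathbb{Q}_p}Q(n)$. The functor $Q\mapsto Q(n)$ is right exact, and $\Lambda'(n)=\mathbb{Q}_p[H'/H'_n]$ has dimension $p^{nd}$.

**Lemma 13.** $r_n(Q)=\dim_{F'}(F'\otimes Q)\,p^{nd}+o(p^{nd})$.

**Step 2: cyclic torsion modules.** Let $Q=\Lambda'/\Lambda'z$ with $z\ne0$. Then $Q(n)=\mathbb{Q}_p[H'/H'_n]/(\mathbb{Q}_p[H'/H'_n]z)$, so removing a power of $p$ from $z$ does not change $r_n(Q)$. We may assume that the image $\bar z\in\Omega=\Lambda'/p$ is non-zero. The dimension after $\mathbb{Q}_p\otimes$ of a finitely generated $\mathbb{Z}_p$-module is at most its dimension modulo $p$, so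
$$r_n(Q)\le\dim_{\mathbb{F}_p}\Omega/(\Omega\bar z+I_n),\qquad I_n=\ker(\Omega\to\mathbb{F}_p[H'/H'_n]).$$
Here $I_n$ is open and contains $x_i^{p^n}-1=(x_i-1)^{p^n}$. The left ideal $\mathfrak a=\Omega\bar z+I_n$ is open, so it contains a power of the augmentation ideal, and $\dim\Omega/\mathfrak a=\dim\mathrm{gr}\,\Omega/\mathrm{gr}\,\mathfrak a$ for the induced filtration. The ideal $\mathrm{gr}\,\mathfrak a$ of the polynomial ring contains the symbol $g\neq0$ of $\bar z$ and the symbols $\theta_i^{p^n}$. Hence
$$r_n(Q)\le\dim\mathbb{F}_p[\theta]/(g,\theta_1^{p^n},\dots,\theta_d^{p^n}).$$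
Let $\theta^\mu$ be the leading monomial of $g$ for some monomial order. The quotient is spanned by the monomials $\theta^\nu$ that are divisible neither by $\theta^\mu$ nor by any $\theta_i^{p^n}$. Such a $\nu$ has all $\nu_i<p^n$ and $\nu_i<\mu_i$ for at least one $i$. So there are at most $(\sum_i\mu_i)\,p^{n(d-1)}=o(p^{nd})$ of them.

**Step 3: torsion modules.** If $F'\otimes Q=0$, each of finitely many generators of $Q$ is killed by some non-zero element of $\Lambda'$. So $Q$ is a quotient of a finite sum of modules as in Step 2, and $r_n(Q)=o(p^{nd})$.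

**Step 4: general modules.** Let $k=\dim_{F'}F'\otimes Q$. Elements of $Q$ whose images form a basis of $F'\otimes Q$ give an embedding $\Lambda'^k\subset Q$ with torsion cokernel. By right exactness, $r_n(Q)\le kp^{nd}+o(p^{nd})$. For the reverse inequality let $\bar Q$ be the image of $Q$ in $F'\otimes Q\cong F'^k$. It is generated by finitely many vectors, whose entries have a common right denominator $s$. Right multiplication by $s$ is $\Lambda'$-linear and injective, so $\bar Q\cong\bar Qs\subset\Lambda'^k$, with torsion cokernel because $\bar Qs$ spans $F'^k$. So $\bar Q(n)\to\Lambda'^k(n)$ has cokernel of dimension $o(p^{nd})$, and $r_n(Q)\ge r_n(\bar Q)\ge kp^{nd}-o(p^{nd})$. This proves Lemma 13. $\blacksquare$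

**Step 5: eigenvalue counts are almost additive.** Let $m_n$ be a power of $p$ such that $\gamma^{m_n}$ centralizes $H/H'_n$; it exists since $\tilde\Gamma$ acts on this finite group through a finite $p$-group. If $Q$ also carries a bijection $\gamma$ with $\gamma(bx)=\sigma(b)\gamma(x)$ for $b\in\Lambda'$, then $\gamma$, and so $\gamma^{m_n}$, acts on $Q(n)$. For $\Sigma\subset\overline{\mathbb{Q}}_p$ let $e_n(Q,\Sigma)$ be the number of eigenvalues of $\gamma^{m_n}$ on $Q(n)$ that lie in $\Sigma$, with algebraic multiplicity. Let $0\to Q_1\to Q_2\to Q_3\to0$ be an exact sequence of such modules. Then $Q_1(n)\to Q_2(n)\to Q_3(n)\to0$ is exact, and the kernel of its first map has dimension $r_n(Q_1)-r_n(Q_2)+r_n(Q_3)=o(p^{nd})$ by Lemma 13. Since eigenvalue counts are additive in exact sequences,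
$$e_n(Q_2,\Sigma)=e_n(Q_1,\Sigma)+e_n(Q_3,\Sigma)+o(p^{nd})\quad\text{uniformly in }\Sigma .\tag{8}$$
Because of the uniformity, $\Sigma$ may depend on $n$.

**Step 6: the eigenvalues on $M_a$.** By Lemma 7, $M_a(n)=\mathbb{Q}_p[H/H'_n]$, and by (3) $\gamma^{m_n}$ acts by right multiplication by $\prod_{i<m_n}\sigma^i(a)$. Let $p^{k_n}$ be the order of $h$ in $H/H'_n$. As a right module over $\mathbb{Q}_p[\langle h\rangle]$, $\mathbb{Q}_p[H/H'_n]$ is free, so right multiplication by $h$ is diagonalizable over $\overline{\mathbb{Q}}_p$ and has each $\zeta\in\mu_{p^{k_n}}$ as eigenvalue with multiplicity $[H:H'_n]/p^{k_n}$. Since $\gamma^{m_n}$ centralizes $h$ modulo $H'_n$, $c^{m_n}\equiv1\bmod p^{k_n}$. So $m_\zeta\mid m_n$, and on the $\zeta$-part the eigenvalue of $\gamma^{m_n}$ is $N_\zeta(a)^{m_n/m_\zeta}$. With Lemma 9 we obtain: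

* on $M_1(n)$ all eigenvalues are $1$, and on $M_c(n)$ all are $c^{m_n}\ne1$;
* on $M_v(n)$, $v=v_I$, the $\zeta$-part has eigenvalue $c^{m_n}$ if $\mathrm{ord}(\zeta)=p^j$ with $j\in I$, and $1$ otherwise.

**Step 7: the order of $h$.** We show that $k_n=n+\text{const}$ for large $n$. Choose $r$ with $h^{p^r}\in H'$. As $h^{p^r}\ne1$, there is $j$ with $h^{p^r}\in H'_j\setminus H'_{j+1}$, and by the bijections of Step 1, $h^{p^{r+i}}\in H'_{j+i}\setminus H'_{j+i+1}$ for all $i\ge0$. Let $n>j$. Then $h^{p^{r+i}}\in H'_n$ if and only if $j+i\ge n$. No $h^{p^{r'}}$ with $r'<r$ is in $H'_n$, since otherwise $h^{p^r}\in H'_n\subset H'_{j+1}$. So $k_n=n+r-j$.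

**Step 8: the choice of $I$.** Most $\zeta\in\mu_{p^{k_n}}$ have order close to $p^{k_n}$, so long intervals in $I$ or in its complement dominate the count. Let
$$I=\bigcup_{j\ge0}\,[2^{2j},2^{2j+1})\cap\mathbb{Z},$$
so that $I$ and its complement contain arbitrarily long intervals. Suppose $\{k_n-l+1,\dots,k_n\}\subset I$. Then the eigenvalue $1$ on $M_v(n)$ can only come from $\zeta\in\mu_{p^{k_n-l}}$, so
$$e_n(M_v,\{1\})\le p^{k_n-l}\,\frac{[H:H'_n]}{p^{k_n}}=[H:H']\,p^{-l}\,p^{nd}.$$
In the same way $e_n(M_v,\{c^{m_n}\})\le[H:H']p^{-l}p^{nd}$ if the interval lies in the complement of $I$. By Step 7, for each $l$ both situations occur for infinitely many $n$. Hence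
$$\liminf_n\,p^{-nd}e_n(M_v,\{1\})=0=\liminf_n\,p^{-nd}e_n(M_v,\{c^{m_n}\}).\tag{9}$$

**Step 9: a common simple constituent.** Let $\xi=\xi_I$. By Proposition 10, $\Phi'_\rho(\xi)=1$ for all $\rho$. Suppose that $\xi\in\alpha(R_2\cap R_3^\times)$. By Lemma 11 and (6) there is an object $E$ of $\mathfrak F$ with
$$[D(M_1)]+[D(M_c)]=[D(M_v)]+[D(M_w)]+[E].$$
By Lemma 7, $M_v\cong\Lambda(H)$ is free over $\Lambda'$ of rank $[H:H']$, so $D(M_v)\neq0$. Let $Y$ be a simple constituent of it. As $K_0(\mathfrak F)$ is free on simple classes and the right side has non-negative coefficients, $Y$ is a constituent of $D(M_a)$ for $a=1$ or $a=c$. Put $\lambda_n=1$ if $a=1$, $\lambda_n=c^{m_n}$ if $a=c$. By Step 6, $\lambda_n$ is the only eigenvalue on $M_a(n)$.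

**Step 10: lattices in $Y$.** We realize $Y$ by finitely generated modules coming from $M_a$ and from $M_v$. Being free, $M_a$ embeds in $D(M_a)$. Let $W_1\subset W_2$ be subobjects of $D(M_a)$ with $W_2/W_1\cong Y$, and put $P=(M_a\cap W_2)/(M_a\cap W_1)$, a subquotient of $M_a$. It is finitely generated since $\Lambda'$ is Noetherian. The map $\gamma$ is bijective on $M_a$ and on each $W_i$, hence on the intersections and on $P$. For $x\in W_i$ some $0\ne s\in\Lambda'$ has $sx\in M_a\cap W_i$. So $P$ is a $\gamma$-stable finitely generated $\Lambda'$-submodule of $Y$ with $F'P=Y$. Similarly we obtain a subquotient $Q$ of $M_v$ that is such a submodule of $Y$ with $F'Q=Y$.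

**Step 11: comparison.** For $y\in P$ there is $0\neq s\in\Lambda'$ with $sy\in Q$, because $F'Q=Y$, and symmetrically. So $P/(P\cap Q)$ and $Q/(P\cap Q)$ are torsion, and by (8) and Lemma 13
$$e_n(P,\Sigma)=e_n(P\cap Q,\Sigma)+o(p^{nd})=e_n(Q,\Sigma)+o(p^{nd})\quad\text{uniformly in }\Sigma .$$
Since $P$ is a subquotient of $M_a$, applying (8) twice gives
$$e_n(P,\overline{\mathbb{Q}}_p\setminus\{\lambda_n\})\le e_n(M_a,\overline{\mathbb{Q}}_p\setminus\{\lambda_n\})+o(p^{nd})=o(p^{nd}).$$
Let $k=\dim_{F'}Y\ge1$. By Lemma 13, $r_n(P)=kp^{nd}+o(p^{nd})$. Hence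
$$kp^{nd}+o(p^{nd})=e_n(P,\{\lambda_n\})+o(p^{nd})=e_n(Q,\{\lambda_n\})+o(p^{nd})\le e_n(M_v,\{\lambda_n\})+o(p^{nd}),$$
the last inequality because $Q$ is a subquotient of $M_v$. Dividing by $p^{nd}$ and taking the limit inferior contradicts (9). So $\xi\notin\alpha(R_2\cap R_3^\times)$. The failure of the conjecture in all four cases, when $G$ has no element of order $p$, follows exactly as after Theorem 3.

**Step 12: $GL_2(\mathbb{Z}_p)$ for $p\ge5$.** An element of order $p$ would be diagonalizable over $\overline{\mathbb{Q}}_p$ with a primitive $p$-th root of unity as eigenvalue, which has degree $p-1>2$ over $\mathbb{Q}_p$. This is impossible for a $2\times2$ matrix over $\mathbb{Z}_p$, so $G$ has no element of order $p$. Here $\det(G)/\text{torsion}=\mathbb{Z}_p^\times/\mu_{p-1}\cong1+p\mathbb{Z}_p\cong\mathbb{Z}_p$. For $\gamma=\mathrm{diag}(1+p,1)$ the group $\gamma^{\mathbb{Z}_p}$ maps isomorphically onto it. The element $h=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ has determinant $1$, so it lies in $H$, and it generates a copy of $\mathbb{Z}_p$.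 Finally $\gamma h\gamma^{-1}=\begin{pmatrix}1&1+p\\0&1\end{pmatrix}=h^{1+p}$, and $c=1+p$ is not a root of unity. So (∗) holds. $\blacksquare$

## 13. Pro-$p$ groups with $H\cong\mathbb{Z}_p$: proof of Corollary 6

Let $p$ be odd, $G$ pro-$p$ and $H\cong\mathbb{Z}_p$, with topological generator $h$.

**Step 1: the shape of $G$.** As an extension of $\mathbb{Z}_p$ by $\mathbb{Z}_p$, $G$ is torsion-free. Lift a generator of $\Gamma$ to $\gamma\in G$. As $G$ is pro-$p$, the closed subgroup generated by $\gamma$ is a quotient of $\mathbb{Z}_p$, and it maps onto $\Gamma\cong\mathbb{Z}_p$, so it maps isomorphically. Hence $G=H\rtimes\gamma^{\mathbb{Z}_p}$, and $\gamma h\gamma^{-1}=h^c$ with $c\in\mathbb{Z}_p^\times$. Since $s\mapsto c^s$ is continuous on $\mathbb{Z}_p$, $c^{p^n}\to1$, so $c\in1+p\mathbb{Z}_p$. This group is torsion-free as $p$ is odd.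

**Step 2: the two possibilities.** If $c\neq1$, then $c$ is not a root of unity, $G$ is not abelian, and each of the four cases fails for $G$ by Theorem 3. If $c=1$, then $G$ is abelian without elements of order $p$, and each case holds by Proposition 2(ii). $\blacksquare$
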